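# Stanley depth of integrally closed monomial ideals and the bounded faces of the Newton polyhedron

## 1. Two ideals that differ by one monomial

Work in $S=\mathbb K[x,y,z]$ over a field $\mathbb K$ and take
$$J=(x^4,\;x^2yz,\;y^2z^2),\qquad J_0=(x^4,\;y^2z^2,\;x^3yz,\;x^2y^2z,\;x^2yz^2).$$
The monomials of $J$ are those of $J_0$ together with the single monomial $x^2yz$: it is not divisible by any of the five generators of $J_0$, while $x\cdot x^2yz$, $y\cdot x^2yz$, $z\cdot x^2yz$ are three of them.

We cut the set of monomials of $J$, and the set of monomials outside $J$, into finitely many pieces of the form "a monomial times all monomials in some of the variables". For $x^ay^bz^c$ put $m=\min(b,c)$. Then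
$$x^ay^bz^c\in J\iff a+2m\ge 4 ,$$
because the three generators handle $m=0,\ a\ge4$; $m=1,\ a\ge 2$; and $m\ge2$ (for $m=0$ and $m=1$ the inequality reads $a\ge 4$ and $a\ge2$). Sorting by $m$, and for $m\le 1$ by whether $c=m$ or $c>b=m$, we get
$$J=y^2z^2\,\mathbb K[x,y,z]\ \oplus\ x^2yz\,\mathbb K[x,y]\ \oplus\ x^2yz^2\,\mathbb K[x,z]\ \oplus\ x^4\,\mathbb K[x,y]\ \oplus\ x^4z\,\mathbb K[x,z].$$
Every piece uses at least two variables. Outside $J$ we have $m=0,\ a\le 3$ or $m=1,\ a\le1$, so
$$S/J=\bigoplus_{a=0}^{3}\big(x^a\mathbb K[y]\oplus x^az\,\mathbb K[z]\big)\ \oplus\ \bigoplus_{a=0}^{1}\big(x^ayz\,\mathbb K[y]\oplus x^ayz^2\,\mathbb K[z]\big),$$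
twelve pieces, each with one variable.

These numbers cannot be improved. Outside $J$ we have $a\le3$ and $\min(b,c)\le 1$, so a piece cannot use $x$, nor both $y$ and $z$. For $J$, if all pieces used three variables, they would be principal ideals; two nonzero principal ideals meet, so there would be one piece and $J$ would be principal, which it is not.

Now remove $x^2yz$. In $S/J_0$ the class of $x^2yz$ is nonzero and is killed by all three variables. The piece that contains it can use no variable at all. So every decomposition of $S/J_0$ has a piece with zero variables: the number for the quotient drops from $1$ to $0$.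

What distinguishes $J$ from $J_0$? We have $(x^2yz)^2=x^4\cdot y^2z^2\in J_0^2$, so $x^2yz$ is integral over $J_0$; we will see that $J$ is the integral closure of $J_0$. And where do the numbers $1$ and $2$ come from? The exponents of $J$ sit above the segment from $(4,0,0)$ to $(0,2,2)$, of dimension $1$; with $\ell=1+1=2$ and $n=3$ we have found $n-\ell=1$ for $S/J$ and $n-\ell+1=2$ for $J$. The talk is about this pattern: for an integrally closed monomial ideal, are $n-\ell$ and $n-\ell+1$ always within reach?

## 2. Stanley depth, integral closure, analytic spread, and the statement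

Let $\mathbb K$ be a field and $S=\mathbb K[x_1,\dots,x_n]$, with its $\mathbb Z^n$-grading.

**Definition (Stanley depth).** Let $M$ be a finitely generated $\mathbb Z^n$-graded $S$-module, $u\in M$ homogeneous, $Z\subseteq\{x_1,\dots,x_n\}$. The $\mathbb K$-subspace $u\mathbb K[Z]$ generated by all $uv$, $v\in\mathbb K[Z]$, is a *Stanley space of dimension $|Z|$* if it is a free $\mathbb K[Z]$-module. A *Stanley decomposition* $\mathcal D$ of $M$ is a decomposition of $M$ as a finite direct sum of Stanley spaces; $\mathrm{sdepth}(\mathcal D)$ is the least dimension of a space in it, and $\mathrm{sdepth}(M)$ is the maximum of $\mathrm{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.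

Section 1 shows $\mathrm{sdepth}(J)=2$, $\mathrm{sdepth}(S/J)=1$, $\mathrm{sdepth}(S/J_0)=0$. (In the last case: the component of $S/J_0$ in degree $(2,1,1)$ is one-dimensional, so one Stanley space $w\mathbb K[Z]$ contains the class of $x^2yz$; a free $\mathbb K[Z]$-module is torsion-free, so $Z=\emptyset$.)

**Definition (integral closure).** The integral closure $\overline I$ of an ideal $I$ consists of the $f\in S$ that satisfy an equation $f^m+c_1f^{m-1}+\dots+c_m=0$ with $c_i\in I^i$. The ideal $I$ is *integrally closed* if $I=\overline I$.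

For a monomial ideal $I\neq0$ let $V$ be the set of exponents of its minimal generators and
$$P(I)=\mathrm{conv}(V)+\mathbb R^n_{\ge0}$$
its Newton polyhedron. I use the standard fact (Huneke–Swanson, *Integral Closure of Ideals, Rings, and Modules*, §1.4) that $\overline I$ is spanned by the $x^a$ with $a\in P(I)\cap\mathbb Z^n$. Since $I^k$ is generated by products of $k$ generators of $I$, $P(I^k)=kP(I)$, so
$$\overline{I^k}\ \text{ is spanned by the } x^a,\quad a\in kP(I)\cap\mathbb Z^n. \tag{2.1}$$

In the example, $(a,b,c)\in P(J)$ means $a,b,c\ge0$ and, for some $\lambda\in[0,1]$, $4\lambda\le a$ and $2(1-\lambda)\le\min(b,c)$; here we used that $(2,1,1)$ is the midpoint of the other two generators. Such a $\lambda$ exists iff $a+2\min(b,c)\ge4$. So $\overline J=J$. The three other generators of $J_0$ are $(2,1,1)$ plus a unit vector, so $P(J_0)=P(J)$ and $\overline{J_0}=J$.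

**Definition (analytic spread).** With $\mathfrak m=(x_1,\dots,x_n)$, the fiber cone of $I$ is $\Phi=\bigoplus_{k\ge0}I^k/\mathfrak mI^k$, that is, $\mathcal R(I)/\mathfrak m\mathcal R(I)$ for the Rees algebra $\mathcal R(I)=\bigoplus_{k\ge0} I^k$. Its Krull dimension is the *analytic spread* $\ell(I)$.

For $J$, the algebra $\Phi$ is generated by the classes $f_1,f_2,f_3$ of $x^4,x^2yz,y^2z^2$, with $f_2^2=f_1f_3$ since both sides are the class of $x^4y^2z^2$. For $J_0$, let $g$ be the class of $x^3yz$ in $J_0/\mathfrak mJ_0$. Then $g^2$ is the class of $x^6y^2z^2=x^2\cdot(x^4\cdot y^2z^2)\in\mathfrak mJ_0^2$, so $g$ is nilpotent; likewise for $x^2y^2z$ and $x^2yz^2$. Only the two ends of the segment matter, and Lemma 1 below gives $\ell(J)=\ell(J_0)=2$.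

The following conjecture comes from S. A. Seyed Fakhari, "Stanley depth of the integral closure of monomial ideals", arXiv:1205.6971 (2012): for every nonzero proper integrally closed monomial ideal $I\subsetneq S$,
$$\mathrm{sdepth}(S/I)\ge n-\ell(I)\qquad\text{and}\qquad \mathrm{sdepth}(I)\ge n-\ell(I)+1 .$$
The conjecture is true. We prove the following.

**Theorem A.** Let $I\subsetneq S$ be a nonzero proper monomial ideal, over any field.

1. For all $k\ge1$: $\ \mathrm{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ and $\mathrm{sdepth}(\overline{I^k})\ge n-\ell(I)+1$. In particular ($k=1$, $I=\overline I$) the conjecture holds.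
2. For all $k\gg0$ both inequalities in (1) are equalities.

Consequently, for every nonzero proper monomial ideal $I$,
$$\min_{k\ge1}\mathrm{sdepth}(S/\overline{I^k})=\lim_{k\to\infty}\mathrm{sdepth}(S/\overline{I^k})=n-\ell(I),$$
$$\min_{k\ge1}\mathrm{sdepth}(\overline{I^k})=\lim_{k\to\infty}\mathrm{sdepth}(\overline{I^k})=n-\ell(I)+1 .$$

The ideal $J_0$ shows that "integrally closed" cannot be dropped from the conjecture: $\mathrm{sdepth}(S/J_0)=0<1=n-\ell(J_0)$. And equality in (1) may fail at $k=1$: for $\mathfrak m=(x,y,z)$ the Newton polyhedron is $\{a\ge0:\ a_1+a_2+a_3\ge1\}$, with a bounded face of dimension $2$, so $\ell(\mathfrak m)=3$ by Lemma 1 and the bound for $\mathfrak m$ is $1$; but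
$$\mathfrak m=x\mathbb K[x,y]\oplus y\mathbb K[y,z]\oplus z\mathbb K[x,z]\oplus xyz\,\mathbb K[x,y,z]$$
(sort monomials by their support), so $\mathrm{sdepth}(\mathfrak m)\ge2$.

## 3. Analytic spread as a dimension of bounded faces

Notation: $\mathbb N=\{0,1,\dots\}$ and $[n]=\{1,\dots,n\}$. For a finite index set $Z$ we have $\mathbb N^Z\subset\mathbb R^Z$, and for $Z\subseteq[n]$ we regard $\mathbb R^Z\subseteq\mathbb R^n$ by putting zeros outside $Z$. The unit vectors are $e_i$. The recession cone of a polyhedron $Q$ is $\mathrm{rec}(Q)$, and "face" means nonempty face. Here are the textbook facts used.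

- **(a)** (Minkowski–Weyl) The nonempty polyhedra are the sets $\mathrm{conv}(V)+\mathrm{cone}(R)$ with $V\ne\emptyset$, $R$ finite, and $\mathrm{cone}(R)$ is then the recession cone. Linear images of polyhedra are polyhedra.
- **(b)** A polyhedron has finitely many faces, a face of a face is a face, and each point lies in the relative interior of exactly one face. If $q\in\mathrm{relint}\,K$ and $r\in\mathrm{rec}(K)$, then $q-\varepsilon r\in K$ for small $\varepsilon>0$.
- **(c)** A bounded face is the convex hull of its vertices. These are vertices of the polyhedron; in $\mathrm{conv}(V)+\mathrm{cone}(R)$ every vertex lies in $V$.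
- **(d)** A full-dimensional polyhedron other than the whole space is cut out irredundantly by its facet inequalities, and a proper face is the intersection of the facets containing it.

**Definition (the class $\mathcal P_n$ and $\ell(P)$).** $\mathcal P_n$ is the set of polyhedra $P=\mathrm{conv}(V)+\mathbb R^n_{\ge0}$ with $\emptyset\neq V\subset\mathbb R^n$ finite; real points are allowed. By (a) these are exactly the nonempty polyhedra in $\mathbb R^n$ with recession cone $\mathbb R^n_{\ge0}$. We use $\mathcal P_Z$ in $\mathbb R^Z$ in the same way, with $\mathcal P_\emptyset=\{\{0\}\}$. For $P\in\mathcal P_n$ put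
$$\ell(P)=1+\max\{\dim D:\ D\text{ a bounded face of }P\}.$$

A polyhedron $P\in\mathcal P_n$ contains no line, so it has a vertex, and $\ell(P)\ge1$. A face of $P$ is the set where some linear functional $\gamma$ attains its minimum over $P$. Then $\gamma\ge0$, as otherwise $\gamma$ is unbounded below along some $e_i$. The recession cone of the face is $\{r\ge0:\gamma\cdot r=0\}$. Hence the face is bounded iff all $\gamma_i>0$, and an unbounded face has some $e_i$ in its recession cone.

For $n\ge1$, $P$ is full-dimensional and $\ne\mathbb R^n$, so by (d)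
$$P=\{x:\ \alpha_F\cdot x\ge c_F\ \text{ for all facets }F\},\qquad 0\ne\alpha_F\ge0,\quad F=P\cap H_F,\quad H_F=\{\alpha_F\cdot x=c_F\}.$$
For $F\ne G$ the vectors $\alpha_F,\alpha_G$ are not proportional: both are nonzero and nonnegative, so otherwise one of the two inequalities would be redundant. Put $\mathrm{supp}F=\{i:\alpha_{F,i}>0\}$ and $Z_F=[n]\setminus\mathrm{supp}F$. Then $\mathrm{rec}(F)=\mathbb R^{Z_F}_{\ge0}$.

For $J$, the facets of $P(J)$ lie on $a=0$, $b=0$, $c=0$, $a+2b=4$, $a+2c=4$. The segment from $(4,0,0)$ to $(0,2,2)$ is the largest bounded face: it is where $(1,1,1)$ is minimal, and by (c) there are no vertices beyond its two ends. So $\ell(P(J))=2$.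

**Lemma 1.** For $0\ne I\subsetneq S$ monomial, $\ell(I)=\ell(P(I))$.

This is due to Bivià-Ausina; here is a proof. Part (1) of Theorem A uses only "$\ge$".

*Proof.* Write $P=P(I)$. The algebra $\Phi$ is finitely generated over $\mathbb K$ and $\mathbb Z^n\times\mathbb N$-graded with components of dimension at most $1$: degree $(a,k)$ is spanned by the class of $x^a\in I^k$. For $v\in V$ let $f_v$ be the class of $x^v$ in $I/\mathfrak mI$. The $f_v$ generate $\Phi$.

**Step 1 ($\ell(I)\ge\ell(P)$).** The purpose is to turn a bounded face of dimension $d$ into $d+1$ algebraically independent elements. Let $C=\{x\in P:c\cdot x=m_0\}$ be a bounded face with $\dim C=d$, where $c>0$ and $m_0=\min_Pc$. By (c) we can choose affinely independent $v_0,\dots,v_d\in V\cap C$. Since $I$ is proper, $0\notin V$, so $m_0=c\cdot v_0>0$. Affinely independent points on a hyperplane $c\cdot x=m_0\neq0$ are linearly independent. So for $\gamma\in\mathbb N^{d+1}$ with $|\gamma|=k$ the products $\prod f_{v_i}^{\gamma_i}$ are the classes of pairwise distinct monomials $x^{\sum\gamma_iv_i}$, all of $c$-degree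 $km_0$. Monomials in $I^k$ have $c$-degree at least $km_0$, hence those in $\mathfrak mI^k$ have $c$-degree $>km_0$. So these classes are nonzero, with distinct degrees, and therefore linearly independent. Thus $\Phi$ contains a polynomial ring $R$ in $d+1$ variables. The zero ideal of the domain $R$ is the contraction of a minimal prime $\mathfrak q$ of $\Phi$, so the finitely generated domain $\Phi/\mathfrak q$ contains $R$ and has dimension equal to its transcendence degree, which is at least $d+1$.

**Step 2 ($\ell(I)\le\ell(P)$).** The purpose is to show that the generators surviving modulo a minimal prime lie on one bounded face. Let $\mathfrak p$ be a minimal prime of $\Phi$; it is homogeneous for the $\mathbb Z^{n+1}$-grading. Put $G=\{v\in V:f_v\notin\mathfrak p\}$. If $G=\emptyset$, then $\Phi/\mathfrak p=\mathbb K$ has dimension $0\le\ell(P)$. Let $G\ne\emptyset$. In the domain $\Phi/\mathfrak p$ the monomials in the $f_v$, $v\in G$, are nonzero. Two of the same degree $(a,k)$ coincide, both being the class of $x^a\in I^k$; those of different degrees are linearly independent. So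 $\Phi/\mathfrak p$ is the semigroup ring of the semigroup generated by the $(v,1)$, $v\in G$, and its dimension is the rank of the group they generate, $1+\dim\mathrm{aff}(G)$.

Let $N=|G|$, $b=\sum_{v\in G}v$, and let $K$ be the face of $P$ with $b/N\in\mathrm{relint}K$. Suppose $K$ is unbounded. Then $e_i\in\mathrm{rec}(K)$ for some $i$, and by (b) $b/N-\varepsilon e_i\in P$ for some rational $\varepsilon>0$. Write $b/N-\varepsilon e_i=\sum_{v\in V}\lambda_vv+r$ with $\lambda_v\ge0$, $\sum\lambda_v=1$, $r\ge0$. All data are rational, so $\lambda,r$ can be chosen rational. Choose $m\ge1$ such that $mN\varepsilon$, all $mN\lambda_v$, and all entries of $mNr$ are integers. Then $mb-mN\varepsilon e_i$ is a sum of $mN$ elements of $V$ plus a vector of $\mathbb N^n$, and $mN\varepsilon\ge1$. So $x^{mb}\in\mathfrak mI^{mN}$, that is, $\prod_{v\in G}f_v^m=0$. But no factor lies in the prime $\mathfrak p$, a contradiction. So $K$ is bounded. A face that contains the average $b/N$ of the points of $G\subset P$ contains each of them, so $G\subset K$ and $\dim\Phi/\mathfrak p\le1+\dim K\le\ell(P)$.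 $\square$

With (2.1) and Lemma 1 the first part of Theorem A is a statement about lattice points: cut $P\cap\mathbb Z^n$ and $\mathbb N^n\setminus P$, for $P=kP(I)$, into finitely many translates $a+\mathbb N^{Z'}$ with $|Z'|\ge n-\ell(P)+1$, respectively $|Z'|\ge n-\ell(P)$.

## 4. Principal ideals and two variables

Suppose $\ell(P(I))=1$. If $P(I)$ had two vertices, take one of them and an edge at it that is bounded. Such an edge exists: the tangent cone at a vertex is generated by its edge directions, so if all edges at the vertex $v$ were rays, then $P(I)\subset v+\mathbb R^n_{\ge0}$, and no other point would be a vertex. So $P(I)=v+\mathbb R^n_{\ge0}$ with $v\in V$, and $I=(x^v)$. Then $I=x^v\mathbb K[x_1,\dots,x_n]$ has $\mathrm{sdepth}$ equal to $n=n-\ell+1$. Sorting the exponents outside $v+\mathbb N^n$ by the first coordinate $i$ with $a_i<v_i$ gives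
$$\mathbb N^n\setminus(v+\mathbb N^n)=\bigsqcup_{i=1}^n\ \bigsqcup_{s=0}^{v_i-1}\{a\in\mathbb N^n:\ a_j\ge v_j\ (j<i),\ a_i=s\},$$
and each piece is a translate of $\mathbb N^{[n]\setminus\{i\}}$, of dimension $n-1=n-\ell$.

Two variables: if $I\subset\mathbb K[x,y]$ is not principal, $\ell(P(I))=2$ (a bounded face is proper, so of dimension at most $1$), and we need $0$ for $S/I$ and $1$ for $I$. For $S/I$ there is nothing to show. For $I$ and each $a$, let $h(a)$ be the least $b$ with $x^ay^b\in I$, if there is one. For $a\ge N$, with $N$ the largest $x$-exponent of a generator, $h(a)=h(N)$. Take the columns $x^ay^{h(a)}\mathbb K[y]$ for $a<N$ and the block $x^Ny^{h(N)}\mathbb K[x,y]$. No integral closedness was needed; the example $J_0$ shows that it is needed for $n=3$.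

## 5. Slicing by the value of one exponent

The last construction suggests an induction: cut along $x_n$. For large $s$ the levels $\{a\in P\cap\mathbb Z^n:a_n=s\}$ are all the same and can be treated together, with $n$ added to every $Z'$. Each of the finitely many remaining levels is the set of lattice points of a polyhedron in one variable fewer. By induction, the level at $s$ would be cut into pieces of dimension at least $(n-1)-\ell(\text{level})+1=n-\ell(\text{level})$. To reach $n-\ell(P)+1$ we need $\ell(\text{level})\le\ell(P)-1$. This is false in general, and not merely a weakness of the induction hypothesis. Take $n=4$ and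
$$Q=(x_1x_2,\;x_3x_4)^2=(x_1^2x_2^2,\;x_1x_2x_3x_4,\;x_3^2x_4^2).$$
As for $J$, one finds that $P(Q)$ consists of the $a\ge0$ with
$$\min(a_1,a_2)+\min(a_3,a_4)\ge2 ,$$
the lattice points of which are exactly the exponents of $Q$, so $Q$ is integrally closed. The largest bounded face is the segment from $(2,2,0,0)$ to $(0,0,2,2)$, so $\ell=2$ and the goal for $Q$ is dimension $n-\ell+1=3$. The level $a_4=1$ is the set where $\min(a_1,a_2)+\min(a_3,1)\ge2$, that is, the monomials of the ideal $(x_1^2x_2^2,\,x_1x_2x_3)$ of $\mathbb K[x_1,x_2,x_3]$. It is not principal, so, as in Section 1, any decomposition of this level has a piece of dimension at most $2$. By the symmetries $1\leftrightarrow2$, $3\leftrightarrow4$, $\{1,2\}\leftrightarrow\{3,4\}$ the same happens for every variable. Any decomposition that respects the levels of a coordinate fails.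

## 6. Columns sorted by the facet they cross

What helps is to turn the cut around. Instead of levels $a_n=s$, use columns $a+\mathbb Ne_n$. Each column that meets $P$ has a first point in $P$, and the set of these first points follows the boundary of $P$ instead of a level. Sort the columns by the facet through which the line in direction $-e_n$ leaves $P$.

Do this for $Q$ with $e_4$. The facets whose support contains $4$ lie on $a_1+a_4=2$, on $a_2+a_4=2$, and on $a_4=0$.

- Columns with $a_2\le a_1$, $a_2\le1$, leave through $a_2+a_4=2$. Given $a_2\in\{0,1\}$, the first point has $a_4=2-a_2$, and $a_1\ge a_2$, $a_3\ge2-a_2$ are free. This gives $(0,0,2,2)+\mathbb N^{\{1,3,4\}}$ and $(1,1,1,1)+\mathbb N^{\{1,3,4\}}$.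
- Columns with $a_1<a_2$, $a_1\le1$, leave through $a_1+a_4=2$. This gives $(0,1,2,2)+\mathbb N^{\{2,3,4\}}$ and $(1,2,1,1)+\mathbb N^{\{2,3,4\}}$.
- Columns with $a_1,a_2\ge2$ start at $a_4=0$. This gives $(2,2,0,0)+\mathbb N^4$.

All pieces have dimension at least $3$. The example shows everything that the proof must handle.

Over a facet $F$ with support $A$, the $A$-coordinates of the first points take only finitely many values, which gives finiteness. For each value the remaining coordinates range over a fiber of $F$ in the directions $Z_F$, and the fiber is a polyhedron in fewer variables, ready for induction. We lose the $|A|$ variables in $A$ except for $e_n$, a net loss of $|A|-1$. So $\ell$ of the fiber must be smaller than $\ell(P)$ by at least $|A|-1$. That is Lemma 2.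

The columns with $a_1=a_2\le1$ cross two of the facets at the same point, and I broke the tie by hand. In general a small translation of $P$ breaks all ties without changing the lattice points (Lemma 3). In $Q$, replacing $P$ by $P-u$ with $0<u_2<u_1$ and $u$ small does what I did: the two inequalities become $a_4\ge2-a_1-u_1-u_4$ and $a_4\ge2-a_2-u_2-u_4$, and for $a_1=a_2$ the second is the one that is met.

Finally, the crossing point of a column need not be a lattice point. For $J$ and $e_3$, the column with $a=1$ crosses $a+2c=4$ at $c=\frac32$, and the fiber there is $\{b:b\ge\frac32\}$. So the induction must run over polyhedra with arbitrary real vertices, which is why $\mathcal P_n$ was defined that way.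

## 7. Fibers of a facet

**Lemma 2 (fibers of facets).** Let $P\in\mathcal P_n$, $n\ge1$, $F$ a facet, $A=\mathrm{supp}F$, $Z=Z_F$, and let $y'\in\mathbb R^A$ be such that
$$F_{y'}:=\{b\in\mathbb R^Z:(y',b)\in F\}\ne\emptyset .$$
Then $F_{y'}\in\mathcal P_Z$ and $\ell(F_{y'})\le\ell(P)-|A|+1$.

The reason is geometric: when the base point moves over the projection of $F$ to $\mathbb R^A$, which has dimension $|A|-1$, a bounded face $D$ of the fiber sweeps out a bounded face of $P$ of dimension at least $|A|-1+\dim D$. The movement is only piecewise linear, so one has to select a linear piece that touches $y'$. For $J$ and the facet on $a+2c=4$ we have $A=\{1,3\}$; the fibers are $\{b\ge2-\frac a2\}$, $0\le a\le4$, and the vertex $b=2-\frac a2$ sweeps out the segment from $(0,2,2)$ to $(4,0,0)$.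

*Proof.*

**Step 1 (the fiber is in $\mathcal P_Z$).** This makes $\ell(F_{y'})$ meaningful and shows that minima exist on all fibers. For every $y$ with $F_y\ne\emptyset$, $F_y$ is a polyhedron with recession cone $\{r\in\mathbb R^Z:r\in\mathrm{rec}(F)\}=\mathbb R^Z_{\ge0}$. So $F_y\in\mathcal P_Z$.

**Step 2 (the minimum as a function of the base point).** Here we encode how the chosen face moves. Let $D=\{b\in F_{y'}:\gamma\cdot b=\min\}$ be a bounded face of $F_{y'}$ and $d=\dim D$. All coordinates of $\gamma\in\mathbb R^Z$ are positive. Let $\pi:\mathbb R^n\to\mathbb R^A$ be the projection and $T=\pi(F)$. Since $\alpha_F$ is supported on $A$,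
$$\mathrm{aff}(F)=H_F=H'\times\mathbb R^Z,\qquad H'=\{y\in\mathbb R^A:\alpha_F\cdot y=c_F\},$$
so $\mathrm{aff}(T)=H'$ and $\dim T=|A|-1$. For $y\in T$ put $\varphi(y)=\min\{\gamma\cdot b:b\in F_y\}$, which is attained since $F_y\in\mathcal P_Z$ and $\gamma>0$. The set
$$E=\{(y,s):y\in T,\ s\ge\varphi(y)\}\subset H'\times\mathbb R$$
is the image of $F\times\mathbb R_{\ge0}$ under the linear map $(y,b,r)\mapsto(y,\gamma\cdot b+r)$, so it is a polyhedron. It projects onto $T$ and contains vertical rays, so $\dim E=|A|$, and $E$ is full-dimensional in $H'\times\mathbb R$.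

**Step 3 (a linear piece of $\varphi$ that contains $y'$).** We need an affine function below $\varphi$ that agrees with it at $y'$ and on a set of full dimension $|A|-1$. The polyhedron $E\neq H'\times\mathbb R$ is described by finitely many facet inequalities $\kappa(y)+\sigma s\ge0$ with $\kappa$ affine on $H'$, and $\sigma\ge0$ because $(0,1)\in\mathrm{rec}(E)$. For every $\delta>0$, $(y',\varphi(y')-\delta)\notin E$. By finiteness one of the inequalities is violated there for arbitrarily small $\delta>0$. As it holds at $(y',\varphi(y'))\in E$, it has $\sigma>0$, it is tight at $(y',\varphi(y'))$, and it is then violated for all $\delta>0$. Normalize it to $s\ge\lambda(y)$ with $\lambda$ affine. Then $\lambda\le\varphi$ on $T$. A point $(y,\lambda(y))$ lies in $E$ iff $y\in T$ and $\lambda(y)\ge\varphi(y)$, that is, $\lambda(y)=\varphi(y)$. So the facet $\{(y,s)\in E:s=\lambda(y)\}$ is the graph of $\lambda$ over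
$$T_1:=\{y\in T:\varphi(y)=\lambda(y)\}.$$
Hence $\dim T_1=|A|-1$ and $y'\in T_1$.

**Step 4 (the swept-out bounded face).** We now produce the face of $P$ and count dimensions. Put
$$F''=\{(y,b)\in F:\gamma\cdot b=\lambda(y)\}.$$
On $F$ we have $\gamma\cdot b\ge\varphi(y)\ge\lambda(y)$. Extending $\lambda$ to an affine function on $\mathbb R^A$, we see that $F''$ is the set where an affine function that is nonnegative on $F$ vanishes. For $(y,b)\in F''$ both inequalities are equalities, so $y\in T_1$; conversely, for $y\in T_1$ every minimizer $b$ of $\gamma$ on $F_y$ gives $(y,b)\in F''$. So $\pi(F'')=T_1$; in particular $F''\neq\emptyset$, and $F''$ is a face of $F$, hence of $P$. Also $F''\cap\pi^{-1}(y')=\{y'\}\times D$. Vectors in $\mathrm{rec}(F)=\mathbb R^Z_{\ge0}$ have zero $A$-part, so $\mathrm{rec}(F'')=\{r\in\mathbb R^Z_{\ge0}:\gamma\cdot r=0\}=0$, and $F''$ is bounded. Let $W$ be the direction space of $\mathrm{aff}(F'')$. Then $\pi(W)$ is the direction space of $\mathrm{aff}(T_1)$, and $W\cap\ker\pi$ contains the direction space of $D$. So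
$$\ell(P)-1\ \ge\ \dim F''=\dim\pi(W)+\dim(W\cap\ker\pi)\ \ge\ |A|-1+d .$$
Thus $d+1\le\ell(P)-|A|+1$ for every bounded face $D$ of $F_{y'}$. $\square$

## 8. Breaking ties, and forgetting a coordinate

**Lemma 3 (generic translation).** Let $P\in\mathcal P_n$, $n\ge1$. There are arbitrarily small $u\in\mathbb R^n_{>0}$ such that $P-u$ satisfies:

- (i) $(P-u)\cap\mathbb Z^n=P\cap\mathbb Z^n$;
- (ii) for no $a\in\mathbb Z^n$ and no distinct facets $F,G$ of $P-u$ with $n\in\mathrm{supp}F\cap\mathrm{supp}G$ does the line $a+\mathbb Re_n$ meet $H_F\cap H_G$.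

Also $\ell(P-u)=\ell(P)$.

*Proof.* The last statement holds because translation preserves faces.

**Step 1 (small translations add no lattice points).** This shows (i) for all sufficiently small positive $u$. Since $\mathrm{rec}(P)=\mathbb R^n_{\ge0}$, $P\subset P-u$. Fix $\beta\in\mathbb Z^n$ with $P-u\subset\beta+\mathbb R^n_{\ge0}$ for all $0\le u\le(1,\dots,1)$, and keep $u\le(1,\dots,1)$. Let $F$ be a facet of $P$. Among the $a\in\mathbb Z^n$ with $a\ge\beta$ and $\alpha_F\cdot a<c_F$, only finitely many restrictions to $\mathrm{supp}F$ occur, since $\alpha_F$ is positive there. So $\alpha_F\cdot a$ takes finitely many values, all $<c_F$. Hence there is $\varepsilon>0$ with $\alpha_F\cdot a\le c_F-\varepsilon$ for all such $a$ and all $F$. Let $\alpha_F\cdot u<\varepsilon$ for all $F$. If $a\in(P-u)\cap\mathbb Z^n$ and $a\notin P$, then $a\ge\beta$ and $\alpha_F\cdot a<c_F$ for some $F$, so $\alpha_F\cdot(a+u)<c_F$, contradicting $a+u\in P$.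

**Step 2 (ties are rare).** This shows that (ii) excludes only a negligible set of $u$. The facets of $P-u$ are the $F-u$, with hyperplanes $\alpha_F\cdot x=c_F-\alpha_F\cdot u$. The line $a+\mathbb Re_n$ meets the hyperplane of $F-u$ at the parameter $(c_F-\alpha_F\cdot(a+u))/\alpha_{F,n}$. So it meets those of $F-u$ and $G-u$ in the same point iff
$$\Big(\frac{\alpha_F}{\alpha_{F,n}}-\frac{\alpha_G}{\alpha_{G,n}}\Big)\cdot(a+u)=\frac{c_F}{\alpha_{F,n}}-\frac{c_G}{\alpha_{G,n}} .$$
The vector in parentheses is nonzero, because $\alpha_F,\alpha_G$ are not proportional. So each triple $(a,F,G)$ excludes a hyperplane of vectors $u$. Countably many hyperplanes do not cover the nonempty open set of small positive $u$ allowed in Step 1. $\square$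

The next lemma is for columns that never meet $P$; they occur only outside $P$.

**Lemma 4.** Let $P\in\mathcal P_n$, $n\ge1$, and let $P'\in\mathcal P_{n-1}$ be its image under forgetting the last coordinate. Then $\ell(P')\le\ell(P)$.

*Proof.* Let $D'$ be a bounded face of $P'$, the minimum set of some $\gamma>0$. Then $D=P\cap(D'\times\mathbb R)$ is the face of $P$ minimizing $(\gamma,0)$; it projects onto $D'$, and $\mathrm{rec}(D)=\mathbb R_{\ge0}e_n$. We show that the bounded faces of $D$ already project onto $D'$. Let $x\in D$ and let $s\ge0$ be maximal with $q=x-se_n\in D$; it exists since $P$ is closed and bounded below. Let $K$ be the face of $D$ with $q\in\mathrm{relint}K$. Its recession cone is contained in $\mathbb R_{\ge0}e_n$. If $e_n\in\mathrm{rec}(K)$, then $q-\delta e_n\in K\subset D$ for small $\delta>0$ by (b), contradicting maximality. So $K$ is bounded, and $q$ has the same projection as $x$. Hence the finitely many bounded faces of $D$, which are faces of $P$, together project onto $D'$. Finitely many polytopes of dimension less than $\dim D'$ cannot cover $D'$, so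 one bounded face of $P$ has dimension at least $\dim D'$. $\square$

## 9. Lattice points inside the polyhedron

**Theorem B.** Let $P\in\mathcal P_n$, $n\ge0$. Then $P\cap\mathbb Z^n$ is a finite disjoint union of sets $a+\mathbb N^{Z'}$ with $a\in\mathbb Z^n$, $Z'\subseteq[n]$, $|Z'|\ge n-\ell(P)+1$.

*Proof.* Induction on $n$. For $n=0$: $P=\{0\}$, $\ell(P)=1$, and one point is enough. Let $n\ge1$. By Lemma 3 we may replace $P$ by $P-u$; neither $P\cap\mathbb Z^n$ nor $\ell(P)$ changes. So we assume

(NT) no line $a+\mathbb Re_n$ with $a\in\mathbb Z^n$ meets $H_F\cap H_G$ for facets $F\ne G$ with $n$ in both supports.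

**Step 1 (columns and exit facets).** The purpose is to cut $P\cap\mathbb Z^n$ into columns and to give each column one facet. Let $B=\{a\in P\cap\mathbb Z^n:a-e_n\notin P\}$. Since $P$ is bounded below and $P+e_n\subset P$,
$$P\cap\mathbb Z^n=\bigsqcup_{a\in B}(a+\mathbb Ne_n). \tag{9.1}$$
For $a\in B$ the set $\{s\ge0:a-se_n\in P\}$ is a closed interval $[0,t]$, with $t<1$ since $a-e_n\notin P$. Put $p=a-te_n$, the exit point. For every $\delta>0$ some facet inequality is violated at $p-\delta e_n$; by finiteness one of them is violated for arbitrarily small $\delta$. As $p\in P$, its facet $F$ satisfies $p\in H_F$ and $n\in\mathrm{supp}F$. By (NT) it is the only facet with these two properties. Call it the exit facet of $a$, and let $B_F$ be the set of $a\in B$ with exit facet $F$. So $B=\bigsqcup_FB_F$, over the facets $F$ with $n\in\mathrm{supp}F$.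

**Step 2 (finitely many values of the coordinates in the support).** This is what will keep the decomposition finite. Fix $F$ with $n\in\mathrm{supp}F$ and put $A=\mathrm{supp}F$, $Z=Z_F$. Let $a=(y,b)\in B_F$ with $y\in\mathbb Z^A$, $b\in\mathbb Z^Z$. Then
$$\alpha_F\cdot y=\alpha_F\cdot(p+te_n)=c_F+t\,\alpha_{F,n}\in[c_F,\ c_F+\alpha_{F,n}).$$
Since $y$ is bounded below and $\alpha_F>0$ on $A$, only finitely many $y$ occur. Moreover $t$ depends only on $y$.

**Step 3 (for fixed $y$ the other coordinates fill a fiber).** This is the point where the problem becomes one in fewer variables. For a $y$ that occurs put $t=(\alpha_F\cdot y-c_F)/\alpha_{F,n}\in[0,1)$ and $y'=y-te_n\in\mathbb R^A$ (recall $n\in A$). We claim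
$$\{b\in\mathbb Z^Z:(y,b)\in B_F\}=F_{y'}\cap\mathbb Z^Z. \tag{9.2}$$
"$\subseteq$": the exit point of $(y,b)$ is $(y',b)\in P\cap H_F=F$. "$\supseteq$": let $b\in\mathbb Z^Z$ with $(y',b)\in F$. Then $(y,b)=(y',b)+te_n\in P$, while $(y,b)-se_n$ violates the inequality of $F$ for every $s>t$, in particular for $s=1$. So $(y,b)\in B$ with exit point $(y',b)$. This lies in $H_F$ with $n\in\mathrm{supp}F$, so the exit facet is $F$ by uniqueness.

**Step 4 (induction and count).** We decompose each fiber and put the column direction back. By Lemma 2, $F_{y'}\in\mathcal P_Z$, and $|Z|=n-|A|<n$. By induction $F_{y'}\cap\mathbb Z^Z$ is a finite disjoint union of sets $b+\mathbb N^{Z'}$, $Z'\subseteq Z$, with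
$$|Z'|\ \ge\ |Z|-\ell(F_{y'})+1\ \ge\ (n-|A|)-(\ell(P)-|A|+1)+1\ =\ n-\ell(P).$$
By (9.1) and (9.2), $P\cap\mathbb Z^n$ is the disjoint union, over the finitely many $F$, $y$ and sets $b+\mathbb N^{Z'}$, of the sets $(y,b)+\mathbb N^{Z'\cup\{n\}}$. Since $n\in A$, $n\notin Z'$, so $|Z'\cup\{n\}|\ge n-\ell(P)+1$. $\square$

## 10. Lattice points outside the polyhedron

Outside $P$ there are two kinds of columns: those that never meet $P$, which are full columns, and those that run into $P$. For $J$ and $e_3$, the first kind sits over the six pairs $(a,b)\in\mathbb N^2$ with $a+2b\le3$ and gives six one-dimensional pieces. A point of the second kind has $a+2b\ge4$ and $a+2c\le3$. Cutting these points into the parts of columns below $P$ would waste dimension, as those parts are finite. Instead, fix the six possible pairs $(a,c)$ and let $b$ run over $b\ge2-\frac a2$, a fiber of the facet on $a+2c=4$. This gives six more one-dimensional pieces, twelve in all, as in Section 1.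

**Theorem C.** Let $P\in\mathcal P_n$, $n\ge0$, with $P\subset(-1,\infty)^n$. Then $\mathbb N^n\setminus P$ is a finite disjoint union of sets $a+\mathbb N^{Z'}$ with $a\in\mathbb N^n$ and $|Z'|\ge n-\ell(P)$.

The hypothesis $P\subset(-1,\infty)^n$ allows for the translation: a polyhedron in $\mathbb R^n_{\ge0}$ moved by a small $-u$ still satisfies it, and lattice points in $(-1,\infty)^n$ are in $\mathbb N^n$.

*Proof.* Induction on $n$; for $n=0$ the set is empty. Let $n\ge1$. Each coordinate attains its minimum on $P$, and this minimum is $>-1$; so for small $u$ also $P-u\subset(-1,\infty)^n$, and by Lemma 3 we may assume (NT). Write $\mathbb N^n\setminus P=X_1\sqcup X_2$, where $X_1$ consists of those $a$ for which $a+\mathbb Re_n$ misses $P$.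

**Step 1 (columns that miss $P$).** These are handled by forgetting the last coordinate. With $P'$ as in Lemma 4, $P'\subset(-1,\infty)^{n-1}$ and $X_1=(\mathbb N^{n-1}\setminus P')\times\mathbb N$. By induction and Lemma 4, $X_1$ is a finite disjoint union of sets $a+\mathbb N^{Z'}$ with $|Z'|\ge(n-1-\ell(P'))+1\ge n-\ell(P)$.

**Step 2 (entry facets for the other columns).** We sort $X_2$ as we sorted $B$ before. For $a\in X_2$ we have $\{s\in\mathbb R:a+se_n\in P\}=[t,\infty)$ with $t>0$, since $a\notin P$ and $P$ is closed, bounded below, and stable under adding $\mathbb R_{\ge0}e_n$. Put $p=a+te_n$. Some facet inequality is violated at $p-\delta e_n$ for arbitrarily small $\delta>0$; its facet $F$ satisfies $p\in H_F$, $n\in\mathrm{supp}F$, and by (NT) it is the only such facet. This gives $X_2=\bigsqcup_FX_{2,F}$.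

**Step 3 (finitely many $y$, and fibers again).** Fix $F$ with $n\in\mathrm{supp}F$, $A=\mathrm{supp}F$, $Z=Z_F$; we describe $X_{2,F}$ by fibers of $F$. If $a=(y,b)\in X_{2,F}$, then $y\in\mathbb N^A$ and $\alpha_F\cdot y=c_F-t\,\alpha_{F,n}<c_F$, so there are finitely many $y$. For $y\in\mathbb N^A$ with $\alpha_F\cdot y<c_F$ put $t=(c_F-\alpha_F\cdot y)/\alpha_{F,n}>0$ and $y'=y+te_n$. We claim
$$\{b\in\mathbb N^Z:(y,b)\in X_{2,F}\}=F_{y'}\cap\mathbb Z^Z .$$
"$\subseteq$": the entry point of $(y,b)$ is $(y',b)\in F$. "$\supseteq$": let $b\in\mathbb Z^Z$ with $(y',b)\in F\subset(-1,\infty)^n$. Then all $b_i>-1$, so $b\in\mathbb N^Z$ and $a=(y,b)\in\mathbb N^n$. The points $a+se_n$ with $s<t$ violate the inequality of $F$; with $s=0$ this gives $a\notin P$. And $a+te_n=(y',b)\in F$. Hence $a\in X_2$ with entry point in $H_F$, and $a\in X_{2,F}$.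

**Step 4 (count).** Now the fibers are decomposed by the previous theorem. If $F_{y'}\ne\emptyset$, Theorem B and Lemma 2 cut $F_{y'}\cap\mathbb Z^Z$ into finitely many disjoint sets $b+\mathbb N^{Z'}$ with
$$|Z'|\ge|Z|-\ell(F_{y'})+1\ge(n-|A|)-(\ell(P)-|A|+1)+1=n-\ell(P),$$
and the sets $(y,b)+\mathbb N^{Z'}$ make up $X_{2,F}$. $\square$

Compared with Theorem B, no direction $e_n$ is added in Step 4; this is the difference of one between the two bounds.

## 11. The lower bounds of Theorem A

*Proof of Theorem A(1).* Since $S$ has a nonzero proper ideal, $n\ge1$. Apply Theorems B and C to $kP(I)\subset\mathbb R^n_{\ge0}$. Scaling does not change dimensions of faces, so by Lemma 1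
$$\ell(kP(I))=\ell(P(I))=\ell(I).$$
By (2.1), a partition $kP(I)\cap\mathbb Z^n=\bigsqcup_j(a_j+\mathbb N^{Z_j})$ gives $\overline{I^k}=\bigoplus_jx^{a_j}\mathbb K[Z_j]$, where $\mathbb K[Z_j]$ is the polynomial ring in the $x_i$, $i\in Z_j$, and $|Z_j|\ge n-\ell(I)+1$. A partition $\mathbb N^n\setminus kP(I)=\bigsqcup_j(a_j+\mathbb N^{Z_j})$ gives $S/\overline{I^k}=\bigoplus_jx^{a_j}\mathbb K[Z_j]$ with $|Z_j|\ge n-\ell(I)$. In both cases the products of $x^{a_j}$ with the monomials of $\mathbb K[Z_j]$ are nonzero and of distinct degrees, so the summands are free over $\mathbb K[Z_j]$, and these are Stanley decompositions. For $I=\overline I$, $k=1$, this is the conjecture. $\square$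

## 12. Equality for large powers

Let $P=P(I)$, $\ell=\ell(I)=\ell(P)$, and $V$ the set of exponents of minimal generators. The upper bounds come from counting monomials in a grading in which the initial piece of $\overline{I^k}$ is as large as possible.

**Step 1 (a grading adapted to a largest bounded face).** We choose the grading and count its lowest piece. Let $C$ be a bounded face of $P$ with $\dim C=\ell-1$. As $P$ is unbounded, $C$ is a proper face. $P$ is rational, so the $\alpha_F$ can be taken integral. Let $c$ be the sum of the $\alpha_F$ over the facets $F\supseteq C$. By (d), $C$ is the intersection of these facets, so $C=\{x\in P:c\cdot x=m_0\}$ with $m_0=\min_Pc$. As $C$ is bounded, $c\in\mathbb Z^n_{>0}$. For $v\in V\cap C$ we have $m_0=c\cdot v$, a positive integer, because $v\ne0$. Grade $S$ by $\deg x_i=c_i$ and let $L=\mathrm{lcm}(c_1,\dots,c_n)$. Then $(\overline{I^k})_d=0$ for $d<km_0$, and $(\overline{I^k})_{km_0}$ has basis $\{x^a:a\in kC\cap\mathbb Z^n\}$. As in Lemma 1 choose linearly independent $v_0,\dots,v_{\ell-1}\in V\cap C$. The sums $\sum\gamma_iv_i$ with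 $\gamma\in\mathbb N^\ell$, $|\gamma|=k$, are distinct points of $kC\cap\mathbb Z^n$, so
$$|kC\cap\mathbb Z^n|\ \ge\ \binom{k+\ell-1}{\ell-1}\ \ge\ \frac{k^{\ell-1}}{(\ell-1)!}. \tag{12.1}$$

**Step 2 ($\mathrm{sdepth}(S/\overline{I^k})\le n-\ell$ for $k\gg0$).** The tool is positivity of a Hilbert series. Suppose $\mathrm{sdepth}(S/\overline{I^k})\ge s:=n-\ell+1$. Then the Hilbert series $H_k$ of $S/\overline{I^k}$ is a finite sum of series $t^{\deg u}/\prod_{i\in Z}(1-t^{c_i})$ with $|Z|\ge s$. Since
$$\frac{1-t^L}{1-t^{c_i}}=1+t^{c_i}+t^{2c_i}+\dots+t^{L-c_i}$$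
has nonnegative coefficients, so does $(1-t^L)^sH_k$: in each summand combine the $s$ factors with $s$ of the denominators. On the other hand $H_k$ is the Hilbert series of $S$ minus that of $\overline{I^k}$, and the latter begins with $|kC\cap\mathbb Z^n|\,t^{km_0}$. So the coefficient of $(1-t^L)^sH_k$ at $t^{km_0}$ equals
$$[t^{km_0}]\frac{g(t)}{(1-t^L)^{\ell-1}}-|kC\cap\mathbb Z^n|,\qquad g(t)=\prod_{i=1}^n\frac{1-t^L}{1-t^{c_i}}\in\mathbb N[t],$$
because $n-s=\ell-1$. If $\ell\ge2$, the first term is at most $g(1)\binom{\lfloor km_0/L\rfloor+\ell-2}{\ell-2}=O(k^{\ell-2})$, while the second is at least $k^{\ell-1}/(\ell-1)!$ by (12.1). If $\ell=1$, the first term is the coefficient of $g$ at $t^{km_0}$, which is $0$ once $km_0>\deg g$, and the second is at least $1$. In both cases the coefficient is negative for $k\gg0$, a contradiction. With Theorem A(1), $\mathrm{sdepth}(S/\overline{I^k})=n-\ell$ for $k\gg0$.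

**Step 3 (an upper bound for $\overline{I^k}$ just above its lowest degree).** For the ideal itself we compare growth in $h$, the distance from the lowest degree. The claim is: there is a constant $C_5$, independent of $k,h$, such that for all integers $h\ge0$ and $k\ge h+1$
$$\dim_{\mathbb K}(\overline{I^k})_{km_0+h}\ \le\ C_5\,k^{\ell-1}(h+1)^{n-\ell}. \tag{12.2}$$
The reason is that an exponent counted on the left is within distance $O(h)$ of $kC$, and $kC$ has dimension $\ell-1$ inside an $(n-1)$-dimensional hyperplane.

Let $a\in kP\cap\mathbb Z^n$ with $c\cdot a=km_0+h$. Write $a=k\sum_{v\in V}\lambda_vv+r$ with $\lambda_v\ge0$, $\sum\lambda_v=1$, $r\ge0$. Let $\delta=\min\{c\cdot v-m_0:v\in V\setminus C\}>0$ (any $\delta>0$ if $V\subset C$) and $\mu=\sum_{v\in V\setminus C}\lambda_v$. Applying $c$ gives $km_0+h\ge k(m_0+\delta\mu)+c\cdot r$, so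
$$k\delta\mu+c\cdot r\le h .$$
Fix $v^*\in V\cap C$ and put $a^*=k\big(\sum_{v\in V\cap C}\lambda_vv+\mu v^*\big)\in kC$. Since all $c_i\ge1$, $|r|\le\sum r_i\le c\cdot r\le h$, and $k\mu\le h/\delta$. Hence
$$|a-a^*|\ \le\ k\mu\max_{v\in V}|v-v^*|+|r|\ \le\ C_1h$$
with $C_1$ independent of $a,k,h$. Project orthogonally to $c^\perp\cong\mathbb R^{n-1}$; this is isometric on the hyperplane $\{c\cdot x=km_0+h\}$ and does not increase distances. So the images of the points $a$ have mutual distance at least $1$ and lie within $C_1h$ of the image of $kC$. That image lies in an $(\ell-1)$-dimensional affine subspace, inside a ball of radius $C_2k$. The open balls of radius $\frac12$ about the images of the $a$ are disjoint, and they lie within $\rho:=C_1h+\frac12$ of the image of $kC$. Splitting into the component along the affine subspace and the one perpendicular to it, we see that they lie in the product of an $(\ell-1)$-dimensional ball of radius $C_2k+\rho$ and an $(n-\ell)$-dimensional ball of radius $\rho$; note $(\ell-1)+(n-\ell)=n-1$. Comparing volumes, the number of such $a$ is at most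
$$C_3(C_2k+\rho)^{\ell-1}\rho^{\,n-\ell}\ \le\ C_4(k+h+1)^{\ell-1}(h+1)^{n-\ell}.$$
For $k\ge h+1$ we have $k+h+1\le2k$, and (12.2) follows with $C_5=2^{\ell-1}C_4$.

**Step 4 ($\mathrm{sdepth}(\overline{I^k})\le n-\ell+1$ for $k\gg0$).** We show that larger Stanley spaces would overfill the degrees $km_0+jL$. If $\ell=1$, the bound is $\mathrm{sdepth}\le n$, which always holds. Let $\ell\ge2$ and suppose $\mathrm{sdepth}(\overline{I^k})\ge s:=n-\ell+2$, with a corresponding Stanley decomposition. Let $a\in kC\cap\mathbb Z^n$. The $\mathbb Z^n$-graded component of $\overline{I^k}$ in degree $a$ is one-dimensional, so $x^a$ lies in exactly one Stanley space $u\mathbb K[Z]$. Here $u$ is a scalar times a monomial of $\overline{I^k}$ dividing $x^a$. Since $x^a$ has the lowest degree $km_0$ and all $c_i>0$, $u$ is $x^a$ up to a scalar. So distinct $a$ give distinct Stanley spaces. In each of them take $s$ variables of $Z$ and the powers $x_i^{L/c_i}$, each of degree $L$. They give at least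
$$\binom{j+s-1}{s-1}\ \ge\ \frac{j^{s-1}}{(s-1)!}=\frac{j^{n-\ell+1}}{(n-\ell+1)!}$$
monomials of degree $km_0+jL$ in that space. Adding over $kC\cap\mathbb Z^n$ and using (12.1), and (12.2) with $h=jL$, we get for $k\ge jL+1$
$$\frac{k^{\ell-1}}{(\ell-1)!}\cdot\frac{j^{n-\ell+1}}{(n-\ell+1)!}\ \le\ \dim_{\mathbb K}(\overline{I^k})_{km_0+jL}\ \le\ C_5\,k^{\ell-1}(jL+1)^{n-\ell}.$$
Divide by $k^{\ell-1}$. The left side then grows like $j^{n-\ell+1}$ and the right side like $j^{n-\ell}$, with constants independent of $k$ and $j$. So the inequality fails for a suitable fixed large $j$. For this $j$ and all $k\ge jL+1$ we have a contradiction, so $\mathrm{sdepth}(\overline{I^k})\le n-\ell+1$. With Theorem A(1), equality holds for $k\gg0$. This proves Theorem A(2).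

**Step 5 (minimum and limit).** It remains to read off the displayed consequence of Theorem A. By part (1), no $k\ge1$ gives a value below $n-\ell(I)$, respectively $n-\ell(I)+1$. By part (2), all sufficiently large $k$ give exactly these values. So they are both the minimum over $k\ge1$ and the limit as $k\to\infty$. $\square$
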